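# Markovian avoidance couplings with linearly many walkers

## 1. Two walkers on four vertices

Let $K_n$ be the complete graph on $n$ vertices, and $K_n^*$ the complete graph on $n$ vertices with a loop at every vertex. Several walkers live on the vertices and move one at a time, in cyclic order. Each walker, watched alone, must look like an ordinary random walk, and no two may ever stand on the same vertex.

**Definition (avoidance coupling).** An avoidance coupling of $k$ walkers on $G\in\{K_n,K_n^*\}$ is a joint law of $k$ walkers such that: they start at distinct vertices; they move one at a time in cyclic order; each walker on its own is a simple random walk on $G$ (at each of its turns it moves to a uniform vertex among all $n$ on $K_n^*$, and among the other $n-1$ on $K_n$); and no two walkers ever occupy the same vertex. Since moves happen one at a time, a walker cannot move onto a vertex at the moment another vacates it.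

**Notation.** We number the walkers $0,1,\dots,k-1$ in order of movement. Walker $i$ starts at $X_i(0)$ and moves to $X_i(t)$ in round $t\ge 1$. At *turn* $(i,t)$ walker $i$ moves from $X_i(t-1)$ to $X_i(t)$. Just before this turn, the walkers $i'<i$ stand at $X_{i'}(t)$ and the walkers $i'\ge i$ at $X_{i'}(t-1)$; this is the *current configuration*. The *past* of turn $(i,t)$ consists of all positions $X_{i'}(t')$ with $t'<t$, or with $t'=t$ and $i'<i$. Starting positions are random, and "round $0$" means the choice of $X_0(0),X_1(0),\dots$.

**Definition (Markovian).** An avoidance coupling is Markovian if the distribution of any particular walker's next move is entirely determined by the current configuration. We prove this in a strong form: for $t\ge1$, the conditional law of $X_i(t)$ given the past is a function of $i$ and the current configuration, the same function for all $t$. On configurations that never occur the function is arbitrary.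

Take two walkers on $K_4^*$, with vertex set $\mathbb F_2^2$, so that a vertex is a pair of bits.

* Walker $0$ moves to the vertex whose first bit is the *opposite* of walker $1$'s first bit and whose second bit is a fresh coin.
* Walker $1$ moves to the vertex whose second bit is the *opposite* of walker $0$'s second bit and whose first bit is a fresh coin.

After each move the two walkers differ in a bit, so they never meet, and the rule is visibly Markovian. Watch walker $0$ alone: its second bits are fresh coins, and its first bits are the opposites of the fresh coins that walker $1$ tossed in the preceding rounds. So its positions are i.i.d. uniform. The same holds for walker $1$.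

To write this with a common source of randomness, let $\beta(0),\beta(1),\dots$ be i.i.d. uniform in $\mathbb F_2^2$ and set
$$X_0(t)=(\beta_0(t),\beta_1(t)),\qquad X_1(t)=(\beta_0(t+1)+1,\ \beta_1(t)+1).$$
This form generalizes.

## 2. Binary labels and $2^d$ walkers on $K^*_{2^{d+1}}$

Let $A_d=\mathbb F_2^{d+1}$ with coordinates $j=0,\dots,d$. For $0\le i<2^d$ let $i_1\dots i_d$ be the binary digits of $i$, most significant first, and put $i_0=i_{d+1}=0$.

**Definition (label).** For $b,b'\in A_d$ define $\lambda_i(b,b')=\lambda_i^{(d)}(b,b')\in A_d$ by
$$\lambda_i(b,b')_j=\begin{cases} b_j+i_j+i_{j+1}&\text{if } i_{j+1}=0,\\ b'_j+i_j+i_{j+1}&\text{if } i_{j+1}=1.\end{cases}\qquad(1)$$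

For $d=1$ this is the rule above: $\lambda_0(b,b')=(b_0,b_1)$ and $\lambda_1(b,b')=(b_0'+1,b_1+1)$. For $d=2$ the four labels are
$$\begin{aligned}\lambda_0&=(b_0,\;b_1,\;b_2), & \lambda_1&=(b_0,\;b_1'+1,\;b_2+1),\\ \lambda_2&=(b_0'+1,\;b_1+1,\;b_2), & \lambda_3&=(b_0'+1,\;b_1',\;b_2+1).\end{aligned}$$

**Lemma 1.**
(a) If $i\ne i'$, then $\lambda_i(b,b')\neq\lambda_{i'}(b,b')$ for all $b,b'$.
(b) If $i<i'$, then $\lambda_i(b',b'')\ne\lambda_{i'}(b,b')$ for all $b,b',b''$.
(c) If $\beta(0),\beta(1),\dots$ are i.i.d. uniform on $A_d$, then for each fixed $i$ the variables $\lambda_i(\beta(t),\beta(t+1))$, $t\ge0$, are i.i.d. uniform.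

*Proof.* (a) Let $j\in\{1,\dots,d\}$ be the largest index with $i_j\ne i'_j$. Then $i_{j+1}=i'_{j+1}$ (for $j=d$ both are $0$). So in coordinate $j$ both labels use the same bit, $b_j$ or $b_j'$, and the constants added to it differ by $i_j+i'_j=1$.

(b) Let $m\ge1$ be the smallest index with $i_m\ne i'_m$. As $i<i'$, we have $i_m=0$, $i'_m=1$, and $i_{m-1}=i'_{m-1}$ (for $m=1$ both are $0$). Look at coordinate $m-1$. Since $i_m=0$, walker $i$ uses its first argument: $\lambda_i(b',b'')_{m-1}=b'_{m-1}+i_{m-1}$. Since $i'_m=1$, walker $i'$ uses its second argument: $\lambda_{i'}(b,b')_{m-1}=b'_{m-1}+i_{m-1}+1$. These differ.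

(c) Coordinate $j$ at time $t$ is $\beta_j(t+i_{j+1})$ plus a constant, and for fixed $i$ the index pairs $(j,t+i_{j+1})$ are distinct. $\square$

**Fact (simultaneous walkers).** Let walker $i$ carry in round $t$ the label $\lambda_i(\beta(t),\beta(t+1))$. If $i<i'$ are on the board at the same moment, either both last moved in the same round $t$, or $i$ last moved in round $t+1$ and $i'$ in round $t$. By Lemma 1(a) in the first case and Lemma 1(b) in the second, *two simultaneously present walkers always have different current labels.* $\qquad(2)$

**Proposition (easy case).** Let $k=2^d$ and $n=2k$, identify the vertices of $K_n^*$ with $A_d$, and put $X_i(t)=\lambda_i(\beta(t),\beta(t+1))$. This is a Markovian avoidance coupling.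

*Proof.* Avoidance is (2), and the marginals are Lemma 1(c). For the Markov property consider turn $(i,t)$, $t\ge1$; assume $d\ge1$, since $d=0$ is one walker with i.i.d. positions.

*Walker $0$.* Its new position is $\beta(t)$. Walker $2^d-1$, all of whose digits are $1$, stands at its round-$(t-1)$ position and uses its second argument in every coordinate $j<d$. So its vertex shows $\beta_j(t)$ for all $j<d$. The remaining bit $\beta_d(t)$ is fresh: since $i'_{d+1}=0$ for all $i'$, coordinate $d$ of every label of a round $s\le t-1$ uses $\beta_d(s)$. So $\beta_d(t)$ is a fair bit independent of the past.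

*Walker $i\ge1$.* Walker $0$ has moved in round $t$ and stands at $\beta(t)$, so $\beta(t)$ is visible. This gives the coordinates $j$ of the new label with $i_{j+1}=0$. If $i_{j+1}=1$, the bit $\beta_j(t+1)$ is needed. If some $i'<i$ has $i'_{j+1}=1$, that walker's vertex shows it. If not, no position in the past uses $\beta_j(t+1)$. The bits of this second kind are fair, independent, and jointly independent of the past, and which bits they are depends only on $i$. $\square$

The case is slightly wider. If $n=2km$, split $V$ into $2k$ classes of equal size $m$ indexed by $A_d$, and let each walker go to a uniform vertex of the class given by its label, using private randomness. Each vertex is hit with probability $\frac1{2k}\cdot\frac1m=\frac1n$, independently over rounds. The labels are visible, so the same proof applies. So $K_n^*$ with $2k\mid n$ is easy. What changes when $2k\nmid n$, and when the loops are removed?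

## 3. Arbitrary $n$: a second label and an invisible state

The following is known. Angel, Holroyd, Martin, Wilson and Winkler: Markovian avoidance couplings exist with $k\le n/(8\log_2n)$ walkers on $K_n^*$ and $k\le n/(56\log_2 n)$ walkers on $K_n$. They also give Markovian couplings with linearly many walkers in special cases where $k$ is a power of $2$ and $n$ is suitably related to $k$; extending these to all $n$ yields $k\le\lceil n/4\rceil$ on $K_n^*$, but not Markovian couplings. Feldheim: such extensions can be done on $K_n$ too, again without the Markov property. In the other direction, for $n\ge3$ every avoidance coupling on $K_n^*$ (and hence on $K_n$) has at most $\lceil n-\log n\rceil$ walkers, with the natural logarithm, improving the bound $n-2$ of Angel et al. The problem comes from Erik Bates and Lisa Sauermann, "An upper bound on the size of avoidance couplings", arXiv:1712.00210 (2017): is there a constant $c>0$ such that for every sufficiently large $n$ there is a *Markovian* avoidance coupling of at least $cn$ walkers on $K_n^*$? And on $K_n$?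

The answer is yes for both graphs.

**Theorem 1.** For every $n\ge 8192$ and each of $K_n^*,K_n$ there is a Markovian avoidance coupling with $k=2^{\lfloor\log_2(n/64)\rfloor}>n/128$ walkers.

**Theorem 2.** For every $\varepsilon\in(0,1]$ there is $d_0(\varepsilon)$ such that for all $d\ge d_0(\varepsilon)$:

* if $(2+\varepsilon)2^d\le n\le 2^{d+4}$, there is a Markovian avoidance coupling of $2^d$ walkers on $K_n^*$;
* if $(4+\varepsilon)2^d\le n\le 2^{d+4}$, there is a Markovian avoidance coupling of $2^d$ walkers on $K_n$.

Consequently, for all large $n$ (depending on $\varepsilon$), Markovian avoidance couplings exist with exactly $k$ walkers for every $1\le k\le n/(4+2\varepsilon)$ on $K_n^*$ and every $1\le k\le n/(8+2\varepsilon)$ on $K_n$.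

No claim is made that the constants $\frac14$ and $\frac18$ are optimal. Theorem 1 alone answers the question, and its proof does not use Theorem 2.

**A natural first attempt.** Let $k=2^d$, $A=A_d$. If $2k\nmid n$, the classes cannot all have the same size, while labels are uniform on $A$. To repair the marginals use *two* families of classes, $V=\bigsqcup_{a\in A} C_a\sqcup\bigsqcup_{a\in A} D_a$, with the $D_a$ of equal size and $|C_a|=g_a$ arbitrary subject to $2kg_a\le n$. Give walker $i$ two independent labels $y_i(t)=\lambda_i(\beta(t),\beta(t+1))$ and $z_i(t)=\lambda_i(\gamma(t),\gamma(t+1))$. With probability $2kg_y/n$ it goes to a uniform vertex of $C_y$, otherwise to a uniform vertex of $D_z$. A vertex of $C_y$ gets probability $\frac1{2k}\cdot\frac{2kg_y}{n}\cdot\frac1{g_y}=\frac1n$. The choice between $C$ and $D$ does not look at $z$, so the remaining mass is uniform on $\bigcup_aD_a$. Two walkers present together have different $y$-labels and different $z$-labels, so they lie in disjoint sets $C_y\cup D_z$. This is an avoidance coupling for every such $n$.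

It need not be Markovian. A walker in $D_z$ does not show its $y$-label, so part of the state $\beta$ becomes invisible, while the past still carries information about it. Here is the smallest version. Let $k=2$, $n=9$, all $|D_a|=1$, $g_{00}=2$ and $g_{01}=g_{10}=g_{11}=1$. The probability of choosing $D$ is $h_y=1-\frac{4g_y}9$, so $h_{00}=\frac19$ and the others are $\frac59$. Recall $y_0(t)=(\beta_0(t),\beta_1(t))$ and $y_1(t)=(\beta_0(t+1)+1,\beta_1(t)+1)$. Suppose walker $0$ starts in a class $C_{(\cdot,c)}$, so $\beta_1(0)=c$; walker $1$ starts in some $D_{z'}$; and walker $0$ then moves to some $D_z$. (The $z$-labels are independent of the $y$-labels, so this tells us nothing more about $\beta$.) Given this past, $(\beta_0(1),\beta_1(1))=(s,r)$ has probability proportional to $h_{(s+1,\,c+1)}\,h_{(s,r)}$. Summing over $s$, the weights of $r=0$ and $r=1$, times $81$, are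
$$c=1:\quad 5\cdot1+1\cdot5=10,\quad 5\cdot5+1\cdot5=30;\qquad c=0:\quad 5\cdot1+5\cdot5=30,\quad 5\cdot5+5\cdot5=50 .$$
So $\beta_1(1)=0$ has conditional probability $\frac14$ if $c=1$ and $\frac38$ if $c=0$. Walker $1$ now moves into $C_{(0,1)}\cup C_{(1,1)}$ exactly if $\beta_1(1)=0$ and it chooses $C$, which has probability $\frac49$ for both classes. That is $\frac14\cdot\frac49=\frac19$ in one case and $\frac38\cdot\frac49=\frac16$ in the other. The current configuration $(X_0(1),X_1(0))$ is the same in both cases; only the starting position of walker $0$, no longer on the board, differs.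

So this coupling has a hidden state of $O(\log n)$ bits per round, and the task is to make that state readable from the configuration without disturbing any walker's own law.

## 4. Storing a bit in the difference of two positions

Reserve a few *memory walkers* that have freedom left after their class is chosen: if the class has many vertices, the choice of vertex inside it can carry a message. The obvious way, letting one walker's vertex show a bit of $\beta(t+2)$ during round $t$, fails. That walker's own $y$-label uses every bit of $\beta$: its coordinate $j$ equals $\beta_j(t+2)$ plus a constant in round $t+1$ or $t+2$. When the label is shown, the walker's later position is correlated with its earlier one, and it is not a random walk. The cure is to store a bit in *two* walkers: one shows a uniform mask $W$, the other shows the mask shifted by the bit. Each alone is uniform; the difference gives the bit.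

**Displaying a number by a vertex.** The next lemma turns $u\in[0,1)$ into a uniform vertex from which $u$ can be read back approximately, even if one vertex $x$ is forbidden (as on $K_n$) and the reader does not know $x$.

**Lemma 2 (display).** Let $B$ be a linearly ordered set of size $g\ge16$, with ranks $0,\dots,g-1$, and let $\rho(v)=\mathrm{rank}_B(v)/g$. Let $B'=B$ or $B'=B\setminus\{x\}$ for some $x\in B$, let $u\in[0,1)$, and let $v$ be the element of rank $\lfloor u|B'|\rfloor$ in $B'$. Then $-2/g<\rho(v)-u\le 1/g$. If $u$ is Lebesgue-uniform on $[0,1)$, then $v$ is uniform on $B'$.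

*Proof.* Put $R=\lfloor u|B'|\rfloor$. Removing one element changes the rank of a later element by one, so $\mathrm{rank}_B(v)\in\{R,R+1\}\subset(u|B'|-1,\,u|B'|+1]$. Since $|B'|\in\{g-1,g\}$ and $u<1$, also $u|B'|\in(ug-1,ug]$. Hence $\mathrm{rank}_B(v)\in(ug-2,ug+1]$; divide by $g$. If $u$ is uniform, $\lfloor u|B'|\rfloor$ is uniform on $\{0,\dots,|B'|-1\}$. $\square$

For example, with $g=16$, $u=\frac12$ and one element removed, $R=\lfloor7.5\rfloor=7$, so $\rho(v)$ is $\frac7{16}$ or $\frac8{16}$.

**Corollary (decoding).** Let $W\in\mathbb Z_{16}$, $\omega\in\{0,1\}$, $\xi,\xi'\in[0,1)$, and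
$$u=\frac{(W\bmod16)+\xi}{16},\qquad u'=\frac{((W+8\omega)\bmod16)+\xi'}{16}.$$
Let $v,v'$ be produced from $u,u'$ as in Lemma 2, with possibly different ordered sets of size $\ge16$. Then $\rho(v')-\rho(v)$ is at distance $<\frac14$ from $\omega/2$ in $\mathbb R/\mathbb Z$. Hence $\rho(v),\rho(v')$ determine $\omega$.

*Proof.* Write $\rho(v)=u+\tau$ and $\rho(v')=u'+\tau'$. By Lemma 2 and $g\ge16$, $\tau,\tau'\in(-\frac18,\frac1{16}]$. Modulo $1$,
$$\rho(v')-\rho(v)=\frac\omega2+\frac{\xi'-\xi}{16}+(\tau'-\tau).$$
The error terms have absolute value less than $\frac1{16}$ and less than $\frac3{16}$, together less than $\frac14$. The open arcs of radius $\frac14$ around $0$ and around $\frac12$ are disjoint. $\square$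

**When a masked sequence is still i.i.d.** A memory walker shows a mask plus a message in every round, and its whole sequence must be i.i.d. uniform. If the messages do not involve the masks, this is clear. But the masks are part of the state, so some messages will be bits of masks. A mask must not hide its own bits: if $\omega(W)$ is the most significant bit of $W\in\mathbb Z_{16}$, then $W+8\,\omega(W)$ only takes the values $0,\dots,7$. A mask may, however, hide the *next* mask.

**Lemma 3 (masking).** Let $\mathcal A$ be a finite abelian group and let $M_0,M_1,\dots$ be i.i.d. uniform on $\mathcal A$.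
(a) If $c_0,c_1,\dots\in\mathcal A$ are constants, then $M_t+c_t$, $t\ge0$, are i.i.d. uniform.
(b) If $F_t:\mathcal A\to\mathcal A$ are fixed maps, then $M_t+F_t(M_{t+1})$, $t\ge0$, are i.i.d. uniform.

*Proof.* (a) Translations preserve the uniform law, and independence is unaffected. (b) Fix $t_0$ and condition on $M_{t_0+1}$. The map $(M_0,\dots,M_{t_0})\mapsto(M_t+F_t(M_{t+1}))_{t\le t_0}$ from $\mathcal A^{t_0+1}$ to itself is injective: from the image and the known $M_{t_0+1}$ one recovers $M_{t_0}$, then $M_{t_0-1}$, and so on down to $M_0$. So it is a bijection, and the image is uniform on $\mathcal A^{t_0+1}$. As $t_0$ is arbitrary, the claim follows. $\square$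

For example, if $M_t$ are fair bits, so are the $M_t+M_{t+1}$, and they are independent.

**Two textbook facts.** First, if $X(0)=f_0(v(0))$ and $X(t)=f(X(t-1),v(t))$ for $t\ge1$, with $v(0),v(1),\dots$ i.i.d., then $X$ is a Markov chain whose transition law from $x$ is the law of $f(x,v(1))$. The second fact is written in the form we need.

**Lemma 4.** Let $R$ be a random element, $c(R)$ a function of it, and $Z$ an event. Let $\zeta$ be independent of a family $\mathcal V$ of random variables. Suppose $\mathbf 1_Z$ is a function of $\mathcal V$; on $Z$, $R$ equals a function $G(\mathcal V)$; and on $Z$, $X=h(c(R),\zeta)$. If $Z$ is determined by $R$, then on $Z$ the conditional law of $X$ given $R$ is the law of $h(x,\zeta)$ at $x=c(R)$.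

*Proof.* Let $\phi,\chi$ be bounded test functions and $\bar\phi(x)=\mathbb E\,\phi(h(x,\zeta))$. By Fubini,
$$\mathbb E[\phi(X)\chi(R)\mathbf 1_Z]=\mathbb E[\phi(h(c(G(\mathcal V)),\zeta))\,\chi(G(\mathcal V))\mathbf 1_Z]=\mathbb E[\bar\phi(c(G(\mathcal V)))\chi(G(\mathcal V))\mathbf 1_Z]=\mathbb E[\bar\phi(c(R))\chi(R)\mathbf 1_Z].\qquad\square$$

In use, $R$ is the past, $c(R)$ the current configuration, and $\zeta$ the randomness that is fresh at this turn.

## 5. A coupling with two alternating memory groups

We now build the coupling of Theorem 1. When a memory group is being rewritten, its old content is partly destroyed, so there are two groups. Group $P_2$ moves last in a round and leaves behind the record for the *next* round. Group $P_1$ moves first, and it copies the record so that it stays available while $P_2$ is being rewritten.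

**Step 1: sizes.** *All classes should have at least $16$ vertices, and all probabilities should be legitimate.* Let $n\ge8192$, $d=\lfloor\log_2(n/64)\rfloor\ge7$, $k=2^d$, so $64k\le n<128k$. Let $A=A_d$, so $|A|=2k$. Put $w=\frac n{2k}-16\ge16$; then $2kw=n-32k$ is an integer. Partition
$$V=\bigsqcup_{a\in A}C_a\ \sqcup\ \bigsqcup_{a\in A}D_a,\qquad |D_a|=16,\quad |C_a|=g_a\in\{\lfloor w\rfloor,\lceil w\rceil\},\quad \sum_a g_a=n-32k .$$
All classes have size $\ge16$, and $1\le g_a\le w+1\le\frac n{2k}-1$, that is,
$$2k\le 2kg_a\le n-2k.\qquad(3)$$
Order each class linearly; $\rho(v)$ refers to the class of $v$.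

Let $L=4(d+1)+8$ and $p=L+1=4d+13$. Then $2p\le k$: for $d=7$ this reads $82\le128$, and when $d$ grows by $1$ the left side grows by $8$ while the right side doubles. Let $P_1=\{0,\dots,p-1\}$ and $P_2=\{k-p,\dots,k-1\}$, which are disjoint.

**Step 2: driving variables and the record.** *We list the randomness and what must be remembered.* All of the following are independent and uniform: $\beta(t),\gamma(t)\in A$ and $W_t,W_t'\in\mathbb Z_{16}$ for $t\ge0$, and *private* noises $\xi_i(t),\eta_i(t)\in[0,1)$, attached to one walker and one round. The record is
$$\Phi_t=(\beta(t),\beta(t+1),\gamma(t),\gamma(t+1),W_t,W'_t)\in\{0,1\}^L .$$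
Its $L$ bits are different driving bits. Let $\Phi_t^\circ$ be $\Phi_t$ with the four bits of $W_t$ replaced by $0$. Let $\omega_l(\cdot)$ be the $l$-th bit for $1\le l\le L$, and $\omega_0\equiv0$. Put
$$y_i(t)=\lambda_i(\beta(t),\beta(t+1)),\qquad z_i(t)=\lambda_i(\gamma(t),\gamma(t+1)),$$
$$u_i(t)=\begin{cases}\frac1{16}\big[\big((W_t+8\,\omega_l(\Phi^\circ_t))\bmod16\big)+\xi_i(t)\big]& i=l\in P_1,\\[2pt] \frac1{16}\big[\big((W'_t+8\,\omega_l(\Phi_{t+1}))\bmod16\big)+\xi_i(t)\big]& i=k-p+l\in P_2,\\[2pt] \xi_i(t)&\text{otherwise.}\end{cases}\qquad(4)$$
In both groups $l$ runs over $0,\dots,L$. The member $l=0$ shows the bare mask; it is the reference walker.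

So $P_1$, masked by $W_t$, stores $\Phi_t$ *without* $W_t$: a mask does not hide itself. And $P_2$, masked by $W'_t$, stores the whole of $\Phi_{t+1}$, which contains $W'_{t+1}$ but not $W'_t$: a mask may hide the next mask.

**Step 3: the move rule.** *Choose a class as in Section 3, then choose the vertex in it by $u_i(t)$.* At turn $(i,t)$ let $x=X_i(t-1)$, $y=y_i(t)$, $z=z_i(t)$. Put $Q=C_y$ if $\eta_i(t)<\alpha$ and $Q=D_z$ otherwise, where:

* On $K_n^*$: $\alpha=2kg_y/n$, and $X_i(t)$ is the element of rank $\lfloor u_i(t)|Q|\rfloor$ in $Q$.
* On $K_n$: $X_i(t)$ is the element of rank $\lfloor u_i(t)|Q\setminus\{x\}|\rfloor$ in $Q\setminus\{x\}$, and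
$$\alpha=\frac{2k|C_y\setminus\{x\}|}{n-1}\ \text{ if }x\in\bigcup_a C_a,\qquad \alpha=\frac{2kg_y-1+2k\mathbf 1[z=c]}{n-1}\ \text{ if }x\in D_c .$$

In round $0$, $X_i(0)$ is chosen by the $K_n^*$ rule on both graphs. By (3), every $\alpha$ lies in $[0,1]$; in the last formula the extreme case is $\alpha\le\frac{(n-2k)-1+2k}{n-1}=1$.

The last formula comes from two averages. The average of $\alpha$ over $z$ must be proportional to $g_y$. The average over $y$ must leave $D_c$, which has one vertex fewer available, correspondingly less mass. Since $2k\mathbf 1[z=c]$ averages to $1$ over $z$, the constant $-1$ compensates it.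

## 6. Why the coupling works: proof of Theorem 1

**Step 1: avoidance.** *No two walkers meet.* We have $X_i(t)\in C_{y_i(t)}\cup D_{z_i(t)}$. By (2), applied to $\beta$ and to $\gamma$, two simultaneously present walkers have different $y$-labels and different $z$-labels, so they lie in disjoint sets. In particular the starting vertices are distinct.

**Step 2: i.i.d. inputs.** *Each walker is driven by independent uniform inputs.* Claim: for each $i$, the vectors $(y_i(t),z_i(t),u_i(t),\eta_i(t))$, $t\ge0$, are i.i.d. uniform on $A\times A\times[0,1)^2$.

By Lemma 1(c) and independence of $\beta,\gamma$, the pairs $(y_i(t),z_i(t))$ are i.i.d. uniform; the $\eta_i(t)$ are private. These labels are functions of $\beta,\gamma$, so it remains to see that, conditionally on all $\beta,\gamma$, the $u_i(t)$ are i.i.d. uniform.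

* For $i\notin P_1\cup P_2$ this is clear.
* For $i=l\in P_1$, condition also on all $W'$. Then every $\omega_l(\Phi_t^\circ)$ is fixed, because $\Phi_t^\circ$ does not contain $W_t$. By Lemma 3(a), the $W_t+8\omega_l(\Phi_t^\circ)$ are i.i.d. uniform on $\mathbb Z_{16}$.
* For $i=k-p+l\in P_2$, condition also on all $W$. Then $8\omega_l(\Phi_{t+1})$ is a fixed function of $W'_{t+1}$. By Lemma 3(b), the $W_t'+8\omega_l(\Phi_{t+1})$ are i.i.d. uniform on $\mathbb Z_{16}$.

A uniform element of $\{0,\dots,15\}$ plus the private uniform $\xi_i(t)$, divided by $16$, is uniform on $[0,1)$. This gives the claim.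

**Step 3: marginals.** *Each walker performs simple random walk.* $X_i(t)$ is a fixed function of $X_i(t-1)$ and the $t$-th vector, so $X_i$ is a Markov chain; its transition law from $x$ is found by taking $y,z,u,\eta$ independent uniform. Given $Q$, the vertex is uniform in $Q$ (respectively $Q\setminus\{x\}$) by Lemma 2.

* $K_n^*$: $v\in C_y$ has probability $\frac1{2k}\cdot\frac{2kg_y}{n}\cdot\frac1{g_y}=\frac1n$. The choice between $C$ and $D$ does not depend on $z$, so the remaining mass $32k/n$ is uniform on $\bigcup_aD_a$, that is, $\frac1n$ each.
* $K_n$, $x\in\bigcup_aC_a$: $v\in C_y\setminus\{x\}$ has probability $\frac1{2k}\cdot\frac{2k}{n-1}=\frac1{n-1}$. The remaining mass $1-\frac{n-32k-1}{n-1}=\frac{32k}{n-1}$ is uniform on $\bigcup_aD_a$, again $\frac1{n-1}$ each.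
* $K_n$, $x\in D_c$: for $v\in C_y$, averaging over $z$ gives $\frac1{2kg_y}\cdot\frac{2kg_y-1+1}{n-1}=\frac1{n-1}$. For $v\in D_z\setminus\{x\}$, average over $y$, noting that $2kg_y$ averages to $n-32k$:
$$1-\frac{n-32k-1+2k\mathbf1[z=c]}{n-1}=\frac{2k(16-\mathbf1[z=c])}{n-1}=\frac{2k\,|D_z\setminus\{x\}|}{n-1}.$$
So $v$ has probability $\frac1{2k}\cdot\frac{2k|D_z\setminus\{x\}|}{n-1}\cdot\frac1{|D_z\setminus\{x\}|}=\frac1{n-1}$.

**Step 4: decoding.** *The configuration determines the record.* Consider turn $(i,t)$, $t\ge1$. The class of a memory walker's vertex is visible and has size $\ge16$. The vertex was produced from $u$ by Lemma 2, with $B$ the class and $B'$ the class possibly without one vertex.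

* If $i\le k-p$, all walkers of $P_2$ (walker $i$ included, if $i=k-p$) are at their round-$(t-1)$ positions. The reference walker $k-p$ has $u=\frac1{16}(W'_{t-1}+\xi)$, and walker $k-p+l$ has mask value $W'_{t-1}+8\omega_l(\Phi_t)$. By the Corollary, the configuration determines all $\omega_l(\Phi_t)$, hence $\Phi_t$.
* If $i>k-p$, then $i\in P_2$, and all walkers of $P_1$ are at their round-$t$ positions, since $p\le k-p$. With reference walker $0$, the Corollary shows that the configuration determines $\Phi_t^\circ$.

In either case the configuration determines $\Phi_t^\circ$, by a rule that depends on $i$ but not on $t$.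

**Step 5: the Markov property.** *Everything the move uses is either visible or fresh.* At turn $(i,t)$, $t\ge1$, $X_i(t)$ is a function of $X_i(t-1),y_i(t),z_i(t),\eta_i(t),u_i(t)$. The labels $y_i(t),z_i(t)$ are functions of $i$ and $\Phi_t^\circ$, hence of $i$ and the configuration. The noises $\xi_i(t),\eta_i(t)$ are independent of all other driving variables, and the past is a function of those. So for $i\notin P_1\cup P_2$ we are done by Lemma 4, with $\zeta=(\xi_i(t),\eta_i(t))$ and $Z$ the sure event. For the others consider the mask and the stored bit in (4).

*$i\in P_1$.* Here $i\le p-1\le k-p$, so $\Phi_t$ itself is decoded. It determines $W_t$ and $\omega_i(\Phi_t^\circ)$. Apply Lemma 4 with the same $\zeta$.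

*$i=k-p+l\in P_2$.* The mask $W'_t$ is part of $\Phi_t^\circ$. The stored bit $\omega_l(\Phi_{t+1})$ is of one of two kinds, depending only on $l$:

(i) it is $0$ (if $l=0$) or a bit of $\beta(t+1)$ or $\gamma(t+1)$, which is part of $\Phi_t^\circ$ and hence visible;

(ii) it is a bit of $\beta(t+2)$, $\gamma(t+2)$, $W_{t+1}$ or $W'_{t+1}$.

In case (ii) the past does not use this bit at all:

* labels in rounds $\le t$ use $\beta,\gamma$ with index $\le t+1$;
* masks in rounds $\le t$ have index $\le t$;
* $P_1$ in rounds $\le t$ stores bits of $\Phi_s^\circ$, $s\le t$;
* $P_2$ in rounds $\le t-1$ stores bits of $\Phi_s$, $s\le t$, which involve $\beta,\gamma$ with index $\le t+1$ and masks with index $\le t$;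
* the walkers of $P_2$ that have already moved in round $t$ store *other* coordinates of $\Phi_{t+1}$, which are different driving bits.

So the triple $\zeta=(\omega_l(\Phi_{t+1}),\xi_i(t),\eta_i(t))$ is uniform and independent of the driving variables of which the past is a function. Lemma 4 applies.

In all cases the conditional law of $X_i(t)$ given the past is a function of $i$ and the current configuration, the same for all $t\ge1$. This proves Theorem 1, with $k=2^d>n/128$. $\blacksquare$

## 7. Confining the memory to a small region

Theorem 1 is wasteful because *every* class has at least $16$ vertices, although only $O(\log n)$ walkers display anything. For Theorem 2 fix $\varepsilon\in(0,1]$, let $K=2^d$, and set aside a region $E$ of about $\varepsilon K$ vertices. Memory walkers will display only while they stand in $E$; the rest $V'$ will have one special vertex $s_z$ per label $z$ and small classes $M_y$. Three difficulties appear.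

*A memory walker cannot stay in $E$.* Its marginal law forces it to be outside most of the time. So each stored bit is given to a *team* of $T$ walkers whose decisions to enter $E$ are staggered: member $j$ uses $\psi=\frac1T[((\hat W+j)\bmod T)+\hat\xi]$ with a second mask $\hat W\in\mathbb Z_T$. Each $\psi$ alone is uniform on $[0,1)$, but one member always has $\psi<1/T$. For $T=4$ and $\hat W=3$ the values $(\hat W+j)\bmod 4$ for $j=0,1,2,3$ are $3,0,1,2$, so member $1$ is the one.

*Memory walkers of the two groups and the other walkers must avoid each other inside $E$.* Each vertex of $E$ receives a code $r\in\mathbb Z_q^4$, and each type of walker is restricted to a random set of codes. There are two timings (same round, consecutive rounds). Two coordinates separate $P_1$ from everyone else, and two separate the main walkers from $P_2$. Four coordinates are used so that no single walker meets the same random restriction in two different rounds, which would ruin its marginal.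

*A main walker may enter $E$ only at admissible vertices.* A vertex is admissible with probability $a=(1-1/q)^4$, slightly below $1$. The lost probability is restored by a factor $1/a$, which must fit below $1$; the $\varepsilon$ in the theorem pays for this.

**Parameters.** Let $n$ be as in Theorem 2, so $n\le16K$. Let $N=n$ for $K_n^*$ and $N=n-1$ for $K_n$. For a set $B$ write $B^{-x}=B$ on $K_n^*$ and $B^{-x}=B\setminus\{x\}$ on $K_n$. Let $A=A_d$, $|A|=2K$. Put:

* $q=2^s$, the least power of two $\ge16/\varepsilon$, and $a=(1-1/q)^4\ge1-4/q\ge1-\varepsilon/4$;
* $e=\lfloor\varepsilon K\rfloor$, so $\varepsilon K/2\le e\le K$ for $d$ large;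
* $T$, the least power of two $\ge 8n/(7e)$. As $n\le16K$, $8n/(7e)\le 256/(7\varepsilon)$, so $T<512/(7\varepsilon)$ is bounded in terms of $\varepsilon$;
* $f=\lceil2\log_2d\rceil$, so $d^2\le2^f<2d^2$, and $H=q^42^{f+1}=O_\varepsilon(d^2)$;
* $L=6(d+1)+2(f+1)+8s+8+2\log_2T$ and $p=(L+1)T=O_\varepsilon(d)$.

For $d$ large (depending on $\varepsilon$ only) we therefore have
$$K\ge4,\qquad p\le2^f,\qquad 2p\le K,\qquad e\ge16H.\qquad(5)$$
Moreover, using $\varepsilon^2\le\varepsilon$ and $a\le 1$, for $d$ large
$$(n-1)a\ge(2+\varepsilon)\big(1-\tfrac\varepsilon4\big)K-1=\big(2+\tfrac\varepsilon2-\tfrac{\varepsilon^2}4\big)K-1\ge\big(2+\tfrac\varepsilon4\big)K-1\ge2K .$$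
So $N\ge2K$ and $\pi_0:=2K/(aN)\le1$. For instance, $\varepsilon=1$ gives $q=16$ and $a=(15/16)^4\ge\frac34$.

## 8. The coupling with teams

**Step 1: vertex structure.** *Split $V$ into the display region and the rest.* Let $V=E\sqcup V'$ with $|E|=e$ and $n'=|V'|=n-e$. Since $e\le\varepsilon K$, $n'\ge2K$ for $K_n^*$ and $n'\ge4K$ for $K_n$.

* $E$ is partitioned into $H$ linearly ordered classes $E_{r,\theta}$, $r\in\mathbb Z_q^4$, $\theta\in A_f$ (recall $|A_f|=2^{f+1}$), whose sizes differ by at most $1$; by (5) all have size $\ge16$. For $v\in E_{r,\theta}$ put $r(v)=r$, and let $\rho(v)$ refer to this class. Fix an injection $\varphi:E\to A$, which exists as $e\le K<2K$.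
* $V'=\{s_z:z\in A\}\sqcup\bigsqcup_{y\in A}M_y$ with $g_y=|M_y|\in\{\lfloor w\rfloor,\lceil w\rceil\}$, $w=\frac{n'-2K}{2K}$, $\sum_yg_y=n'-2K$. Since $w\in\frac1{2K}\mathbb Z$, $g_y\le w+1-\frac1{2K}=\frac{n'-1}{2K}$. For $K_n$ also $w\ge1$, so $g_y\ge1$. On $K_n^*$ some $M_y$ may be empty.

**Step 2: driving variables.** *List the randomness and the record.* Independent and uniform, for $t\ge0$: $\beta(t),\gamma(t),\delta(t)\in A$; $\kappa(t)\in A_f$; $b(t)=(b_1,b_2,b_3,b_4)(t)\in\mathbb Z_q^4$; masks $(W_t,\hat W_t),(W_t',\hat W_t')\in\mathbb Z_{16}\times\mathbb Z_T$; and private noises and coins. Since $q$, $16$, $T$ are powers of two, every driving variable other than the private ones is a string of independent fair bits. The record is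
$$\Phi_t=\big(\beta,\gamma,\delta,\kappa,b\text{ at times }t\text{ and }t+1;\ W_t,\hat W_t,W_t',\hat W_t'\big)\in\{0,1\}^L,$$
and the count of bits is the $L$ above. $\Phi_t^\circ$ is $\Phi_t$ with the bits of $(W_t,\hat W_t)$ set to $0$; $\omega_l$ is the $l$-th bit and $\omega_0\equiv0$. For all $i$ put
$$y_i(t)=\lambda_i(\beta(t),\beta(t+1)),\quad z_i(t)=\lambda_i(\gamma(t),\gamma(t+1)),\quad y_i'(t)=\lambda_i(\delta(t),\delta(t+1)).$$

**Step 3: groups and teams.** *Say what each memory walker displays.* Let $P_1=\{0,\dots,p-1\}$ and $P_2=\{K-p,\dots,K-1\}$ be the memory walkers; the others are *main* walkers. A memory walker has index $\iota\in\{0,\dots,p-1\}$ in its group: $\iota=i$, respectively $\iota=i-(K-p)$. Write $\iota=lT+j$ with team $0\le l\le L$ and member $0\le j<T$. Put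
$$\theta_i(t)=\lambda^{(f)}_\iota(\kappa(t),\kappa(t+1)),$$
$$r_i(t)=\begin{cases}(b_1(t),\ b_2(t),\ \cdot,\ \cdot)& i\in P_1\quad(\cdot=\text{private uniform}),\\ (b_1(t+1)+1,\ b_2(t)+1,\ b_3(t+1),\ b_4(t))& i\in P_2,\end{cases}\qquad(6)$$
which makes sense as $\iota<p\le2^f$. With private uniform $\xi,\hat\xi\in[0,1)$ put
$$u_i(t)=\tfrac1{16}\big[\big((\mathsf W+8\omega)\bmod16\big)+\xi\big],\qquad \psi_i(t)=\tfrac1T\big[\big((\hat{\mathsf W}+j)\bmod T\big)+\hat\xi\big],$$
where $(\mathsf W,\hat{\mathsf W},\omega)=(W_t,\hat W_t,\omega_l(\Phi_t^\circ))$ for $P_1$ and $(W_t',\hat W_t',\omega_l(\Phi_{t+1}))$ for $P_2$.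

**Definition (admissible).** A vertex $v\in E$ is admissible in round $t$ if
$$r_1(v)\ne b_1(t+1),\quad r_2(v)\ne b_2(t),\quad r_3(v)\ne b_3(t),\quad r_4(v)\ne b_4(t).\qquad(7)$$
For example, if all of $b_1(t+1),b_2(t),b_3(t),b_4(t)$ are $0$, the admissible vertices are those whose code has no zero entry.

**Step 4: the move rule** at turn $(i,t)$ from $x$.

*Phase 1 (visit to $E$).*

* Memory walker: let $B=E_{r_i(t),\theta_i(t)}$. If $\psi_i(t)<H|B^{-x}|/N$, go to the element of rank $\lfloor u_i(t)|B^{-x}|\rfloor$ of $B^{-x}$.
* Main walker: if there is $v\in E^{-x}$ with $\varphi(v)=y_i'(t)$ and $v$ is admissible in round $t$, then with probability $\pi_0$ (private coin) go to $v$.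

*Phase 2.* If Phase 1 produced no move, go to $V'$, with private coins and $y=y_i(t)$, $z=z_i(t)$, as follows.

* (U) On $K_n^*$, and on $K_n$ when $x\in E$: with probability $2Kg_y/n'$ go to a uniform vertex of $M_y$, else to $s_z$.
* On $K_n$ with $x\in\bigcup_aM_a$: with probability $2K|M_y\setminus\{x\}|/(n'-1)$ go to a uniform vertex of $M_y\setminus\{x\}$, else to $s_z$.
* On $K_n$ with $x=s_c$: if $z=c$, go to a uniform vertex of $M_y$. If $z\ne c$, with probability
$$\pi_y=\Big(\frac{2Kg_y}{n'-1}-\frac1{2K}\Big)\Big/\Big(1-\frac1{2K}\Big)$$
go to a uniform vertex of $M_y$, else to $s_z$.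

Round $0$ uses the $K_n^*$ rule on both graphs, with $N=n$, $B^{-x}=B$ and $\pi_0=2K/(an)\le1$.

The third rule needs $M_y\ne\emptyset$: a walker at $s_c$ with $z=c$ may not stay, so it must go to $M_y$. This is why $K_n$ asks for $n'\ge4K$.

**Step 5: the probabilities are legitimate.** A class has size at most $e/H+1$, so $H|B|\le e+H\le\frac{17}{16}e\le2K\le N$. Next, $2Kg_y\le n'-1$, which gives all upper bounds in Phase 2, including $\pi_y\le1$. Finally $\pi_y\ge0$ means $4K^2g_y\ge n'-1$, which holds since $g_y\ge1$ and $4K^2\ge16K\ge n'-1$.

## 9. Why the team coupling works: proof of the first part of Theorem 2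

**Step 1: avoidance.** *No two walkers meet.* A walker in $E$ and a walker in $V'$ do not collide. Two walkers in $V'$ have different $y$-labels and different $z$-labels by (2), and each lies in its own $M_y\cup\{s_z\}$. Now let $i<i'$ be together in $E$, both having last moved in round $t$, or in rounds $t+1$ and $t$ respectively. Use (6) and (7).

* Same memory group: the order of the $\iota$ is that of the $i$, so (2) for $\lambda^{(f)}$ shows that the labels $\theta$ differ, and so the classes differ.
* Both main: the labels $y'$ differ by (2), and $\varphi(v)=y'$, so the vertices differ.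
* $i\in P_1$, $i'$ main. Same round: $r_2=b_2(t)$ versus $r_2\ne b_2(t)$. Rounds $t+1,t$: $r_1=b_1(t+1)$ versus $r_1\ne b_1(t+1)$.
* $i\in P_1$, $i'\in P_2$. Same round: $r_2=b_2(t)$ versus $b_2(t)+1$. Rounds $t+1,t$: $r_1=b_1(t+1)$ versus $b_1(t+1)+1$.
* $i$ main, $i'\in P_2$. Same round: $r_4\ne b_4(t)$ versus $r_4=b_4(t)$. Rounds $t+1,t$: $r_3\ne b_3(t+1)$ versus $r_3=b_3(t+1)$.

These are all pairs, since every index of $P_1$ is below every main index, which is below every index of $P_2$. In particular (same round, $t=0$) the starting vertices are distinct.

**Step 2: i.i.d. inputs.** *Each walker is driven by independent inputs, i.i.d. over rounds.*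

*Main walker.* The vectors $\big(y_i(t),z_i(t),y_i'(t),(b_1(t+1),b_2(t),b_3(t),b_4(t)),\text{private coins}\big)$ are i.i.d. in $t$ with independent components. This is Lemma 1(c) for the labels, and for the codes the fact that each variable $b_m(\cdot)$ occurs for at most one $t$.

*Memory walker.* The vectors $(y_i,z_i,\theta_i,r_i,u_i,\psi_i,\text{private coins})(t)$ are i.i.d. in $t$ with independent components, those other than the coins being uniform. For $y_i,z_i,\theta_i$ this is Lemma 1(c); for $r_i$ note that each $b_m(\cdot)$ is used by walker $i$ in at most one round. For $(u_i,\psi_i)$, condition on all of $\beta,\gamma,\delta,\kappa,b$, on the private entries of $r_i$, and on the masks of the other group. Then the pairs $(\mathsf W+8\omega,\ \hat{\mathsf W}+j)$ are i.i.d. uniform on $\mathbb Z_{16}\times\mathbb Z_T$. For $P_1$ the stored bit is fixed by the conditioning, since $\Phi_t^\circ$ omits $(W_t,\hat W_t)$, and Lemma 3(a) applies. For $P_2$ the pair $(8\omega,j)$ is a fixed function of $(W'_{t+1},\hat W'_{t+1})$, and Lemma 3(b) applies. Adding the private $\xi,\hat\xi$, the $(u_i,\psi_i)(t)$ are conditionally i.i.d. uniform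 on $[0,1)^2$.

**Step 3: marginals.** *Each walker performs simple random walk.* By Step 2 each $X_i$ is a Markov chain; we compute its transitions from $x$ in rounds $t\ge1$.

*Phase 1.* For a memory walker, $(r_i,\theta_i)$ is uniform over the $H$ classes. So $v\in E^{-x}$ with class $B$ has probability $\frac1H\cdot\frac{H|B^{-x}|}N\cdot\frac1{|B^{-x}|}=\frac1N$. For a main walker, $v\in E^{-x}$ is admissible with probability $a$, and has probability $\frac1{2K}\cdot a\cdot\frac{2K}{aN}=\frac1N$.

*Phase 2.* It is reached with probability $1-|E^{-x}|/N=|V'^{-x}|/N$. Whether it is reached depends only on $x$ and on components independent of $(y,z)$ and of the coins of Phase 2. So it remains to see that, for $(y,z)$ uniform on $A\times A$, Phase 2 gives the uniform law on $V'^{-x}$.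

* (U): $v\in M_y$ gets $\frac1{2K}\cdot\frac{2Kg_y}{n'}\cdot\frac1{g_y}=\frac1{n'}$. The remaining mass $\frac{2K}{n'}$ is uniform on the $2K$ vertices $s_z$, as the coin does not depend on $z$.
* $x\in\bigcup_aM_a$ on $K_n$: $v\in M_y\setminus\{x\}$ gets $\frac1{2K}\cdot\frac{2K}{n'-1}=\frac1{n'-1}$. The remaining mass $1-\frac{n'-2K-1}{n'-1}=\frac{2K}{n'-1}$ is uniform on the $s_z$.
* $x=s_c$ on $K_n$: $v\in M_y$ gets $\frac1{2Kg_y}\big[\frac1{2K}+(1-\frac1{2K})\pi_y\big]=\frac1{2Kg_y}\cdot\frac{2Kg_y}{n'-1}=\frac1{n'-1}$. The remaining mass $1-\frac{n'-2K}{n'-1}=\frac{2K-1}{n'-1}$ is split equally among the $s_z$ with $z\ne c$, as $\pi_y$ does not depend on $z$.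

So every vertex of $V^{-x}$ has probability $\frac1N$.

**Step 4: decoding.** *The configuration determines the record.* In any round and any team, the member $j\equiv-\hat{\mathsf W}\pmod T$ has $\psi=\hat\xi/T<\frac1T\le\frac{7e}{8n}$. A class has size at least $e/H-1$, so $|B^{-x}|\ge e/H-2$, and with $H\le e/16$
$$\frac{H|B^{-x}|}N\ge\frac{e-2H}n\ge\frac{7e}{8n}.$$
So that member goes to $E$. Hence *once all members of a team have moved in a round, at least one of them is in $E$.*

A memory walker in $E$ arrived there in Phase 1 of its latest move, because Phase 2 leads to $V'$. So its vertex is produced from $u_i$ as in Lemma 2, with $B$ its class (size $\ge16$) and $B'=B^{-x}$ (or $B'=B$ in round $0$). All members of team $l$ of a group use in a given round the same mask $\mathsf W$ and the same stored bit, and team $0$ has stored bit $0$. So by the Corollary, *any member of team $l$ in $E$ and any member of team $0$ in $E$, of the same group and at the same round, together determine the stored bit.* $\qquad(8)$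

Therefore, before turn $(i,t)$ with $t\ge1$:

* if $i\le K-p$, the configuration determines $\Phi_t$ (read $P_2$, all at round $t-1$);
* if $i>K-p$, it determines $\Phi_t^\circ$ (read $P_1$, all at round $t$, since $p\le K-p$).

**Step 5: the Markov property, except for new bits.** *Sort the ingredients of the move.* Let $t\ge1$. The labels $y_i,z_i,y_i',\theta_i$, the non-private part of $r_i$, and the set of admissible vertices at turn $(i,t)$ are functions of $i$ and of $\beta,\gamma,\delta,\kappa,b$ at times $t,t+1$. These are part of $\Phi_t^\circ$, hence determined by the configuration. The private variables of this turn are independent of all other driving variables, of which the past is a function. By Lemma 4 this settles main walkers. For $i\in P_1$ we have $i\le p-1\le K-p$, so $\Phi_t$ is decoded; it determines $W_t,\hat W_t$ and the stored bit, and Lemma 4 applies.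

Let $i\in P_2$ be in team $l$. The masks $W_t',\hat W_t'$ are part of $\Phi_t^\circ$. The stored bit $\omega:=\omega_l(\Phi_{t+1})$ is $0$ (if $l=0$), or a bit of $\beta,\gamma,\delta,\kappa,b$ at time $t+1$, which is part of $\Phi_t^\circ$; in these cases it is visible and Lemma 4 applies. Otherwise it is *new*: a bit of $\beta,\gamma,\delta,\kappa,b$ at time $t+2$, or of a mask with index $t+1$.

**Step 6: the Markov property for new bits.** *Several teammates store the same new bit, so after the first one it may or may not be visible; in each case the law must be a function of the configuration.* Suppose $\omega$ is new; then $l\ge1$. Let $S$ be the set of members of team $l$ of $P_2$ that have already moved in round $t$, and let $Z$ be the event that no member of $S$ is in $E$. Whether $Z$ occurs is visible in the configuration.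

*On the complement of $Z$.* Some member of $S$ is in $E$. All of team $0$ of $P_2$ has moved in round $t$, because $l\ge1$, so one of its members is in $E$. By (8) the configuration determines $\omega$. Lemma 4, for the complement of $Z$ and with $\zeta$ the private variables of this turn, gives the claim.

*On $Z$.* All positions in the past, other than round-$t$ positions of members of $S$, are functions of driving variables different from $\omega$:

* labels, codes and admissibility in rounds $\le t$ use variables with index $\le t+1$;
* masks used in rounds $\le t$ have index $\le t$;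
* $P_1$ has stored only bits of $\Phi_s^\circ$, $s\le t$;
* $P_2$ has stored in earlier rounds only bits of $\Phi_s$, $s\le t$;
* the other teams of $P_2$ store in round $t$ other bits of $\Phi_{t+1}$.

For a member of $S$, the decision in round $t$ whether to go to $E$ depends only on its $\psi,r,\theta$ and its previous position, not on $u$. So $\mathbf 1_Z$ is a function of variables other than $\omega$. On $Z$ the members of $S$ took Phase 2, which does not use $u$. So *on $Z$ the entire past is a function of variables other than $\omega$* and other than the private variables of turn $(i,t)$. Take $\zeta$ to be $\omega$ together with these private variables, and $\mathcal V$ all other driving variables. Lemma 4 says that, on $Z$, the conditional law of $X_i(t)$ given the past is a function of $i$ and the configuration, with $\omega$ a fair bit.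

In all cases the conditional law is a function of $i$ and the current configuration, the same for all $t\ge1$. This proves the first part of Theorem 2. $\blacksquare$

## 10. Every number of walkers up to $n/(4+2\varepsilon)$ and $n/(8+2\varepsilon)$

**Step 1: choosing $d$.** *Cover all large $n$.* For large $n$ let $d$ be maximal with $(2+\varepsilon)2^d\le n$ for $K_n^*$, respectively $(4+\varepsilon)2^d\le n$ for $K_n$. Then $n<(2+\varepsilon)2^{d+1}\le6\cdot2^d$, respectively $n<(4+\varepsilon)2^{d+1}\le10\cdot2^d$. So $n\le2^{d+4}$, the first part of Theorem 2 applies, and $2^d>n/(4+2\varepsilon)$, respectively $2^d>n/(8+2\varepsilon)$.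

**Step 2: deleting main walkers.** *Pass from $2^d$ to fewer walkers.* By Section 9, the conditional law of walker $i$'s move given the past of all walkers depends only on $i$, on its own position and on the positions of memory walkers: decoding, and the set $S$ with the event $Z$, involve memory walkers only. Delete any set of main walkers. The past $R'$ of the remaining walkers is a function of the full past $R$. The conditional law given $R$ is a function of $i$ and of the configuration of the remaining walkers, which is a function of $R'$. By the tower property the conditional law given $R'$ is the same function. Avoidance, marginals and cyclic order are inherited. So the remaining walkers form a Markovian avoidance coupling. This gives every number of walkers from $2p=O_\varepsilon(\log n)$ up to $2^d$.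

**Step 3: fewer than $2p$ walkers.** *Close the gap at the bottom.* Here we use the quoted theorem of Angel, Holroyd, Martin, Wilson and Winkler: for large $n$ we have $2p\le n/(56\log_2n)$, so Markovian avoidance couplings with fewer than $2p$ walkers exist on both graphs. This completes the proof of Theorem 2. $\blacksquare$

In terms of the constant asked for: on both graphs $c=\frac1{128}$ works for all $n\ge8192$ by Theorem 1. For all sufficiently large $n$, any fixed $c<\frac14$ works on $K_n^*$ and any fixed $c<\frac18$ works on $K_n$ by Theorem 2: choose $\varepsilon$ with $c\le\frac1{4+2\varepsilon}$, respectively $c\le\frac1{8+2\varepsilon}$, and use $2^d$ walkers with $d$ as in Step 1.
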